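# Long cycles in $(1/2+\epsilon)$-subgraphs of random geometric graphs

## The line against all higher dimensions

**Theorem A.** For every $d\ge 2$ there are $\epsilon_d,\delta_d,c,C>0$ such that, if $r\in[C(\log n/n)^{1/d},c]$, then a.a.s. $G_d(n,r)$ has a spanning $(1/2+\epsilon_d)$-subgraph $H$ with an independent set of size at least $(1/2+\delta_d)n$. In particular $H$ has no cycle longer than $(1-2\delta_d)n$.

**Theorem B.** For every $\epsilon\in(0,1/2]$ there exist positive constants $c_3,C_3$ such that, if $r\in[C_3\log n/n,\,c_3]$, then a.a.s. $G_1(n,r)$ has the following property: for every integer $L\in[c_3^{-1},n]$, every $(1/2+\epsilon)$-subgraph $H\subseteq G_1(n,r)$ and every vertex $v$, there is a cycle of length $L$ in $H$ containing $v$.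

Let us unpack the words.

**Definition (random geometric graph).** $G_d(n,r)$ is obtained by placing $n$ vertices independently and uniformly at random in $[0,1]^d$ and joining two vertices when their Euclidean distance is at most $r$. Here $r=r(n)$ may be any sequence in the stated range. An event holds a.a.s. (asymptotically almost surely) if its probability tends to $1$ as $n\to\infty$; $\log$ is natural.

**Definition ($\alpha$-subgraph).** For $\alpha\in[0,1]$, a subgraph $H\subseteq G$ is an $\alpha$-subgraph of $G$ if $d_H(v)\ge\alpha\,d_G(v)$ for every $v\in V(G)$.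

For example, a $4$-cycle in $K_4$ is a $\frac12$-subgraph, since $2\ge\frac32$, and a perfect matching of $K_4$ is not, since $1<\frac32$. The point is that an adversary may delete edges as he likes, but at every vertex he may delete only slightly less than half of them.

Both theorems concern the following result and conjecture from Alberto Espuny Díaz, Lyuben Lichev, Alexandra Wesolek, "On the local resilience of random geometric graphs with respect to connectivity and long cycles", arXiv:2406.09921 (2024).

**Known Theorem.** For every $\epsilon\in(0,1/2]$ and integer $d\ge1$ there exist positive constants $c_3=c_3(d,\epsilon)$ and $C_3=C_3(d,\epsilon)$ such that, if $r\in[C_3(\log n/n)^{1/d},c_3]$, then a.a.s. $G_d(n,r)$ satisfies: for every integer $L\in[c_3^{-1},2n/3]$, every $(1/2+\epsilon)$-subgraph $H\subseteq G_d(n,r)$ and every vertex $v$, there is a cycle of length $L$ in $H$ containing $v$.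

**Conjecture.** For a suitable choice of $c_3$ and $C_3$, the Known Theorem holds for all $L\in[c_3^{-1},n]$.

**Corollary.** The Conjecture is false. It fails for every $d\ge2$ and every $\epsilon\in(0,\epsilon_d]$.

*Proof from Theorem A.* Given any $c_3,C_3>0$, take $r=n^{-1/(2d)}$. For large $n$ this lies in both $[C_3(\log n/n)^{1/d},c_3]$ and $[C(\log n/n)^{1/d},c]$. The graph $H$ of Theorem A is a $(1/2+\epsilon)$-subgraph for every $\epsilon\le\epsilon_d$, and it has no cycle of length $L=n$. So the conjectured property fails a.a.s. $\square$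

With Theorem B, the conjectured statement holds for all $\epsilon\in(0,1/2]$ if and only if $d=1$. The Known Theorem enters the proofs only once, in Theorem B, for $L\le 2n/3$. The case $d=3$ of Theorem A, which already disproves the Conjecture, is the easiest one, and its proof is finished in the section on discs in dimension three.

The simplest case to try is the complete graph. If $r\ge\sqrt d$, then $G_d(n,r)=K_n$ and a $(1/2+\epsilon)$-subgraph has minimum degree at least $(1/2+\epsilon)(n-1)\ge n/2$ once $\epsilon(n-1)\ge\frac12$, so it is Hamiltonian by Dirac's theorem. In particular a large independent set $A$ is impossible there: a vertex of $A$ has degree at most $n-|A|$, so $|A|\le n-(1/2+\epsilon)(n-1)\le n/2$. Theorem A says that for small $r$ the geometry leaves room for such a set.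

**Standard tools.** *Chernoff:* if $X$ is binomial with mean $\mu$ and $0<\gamma\le1$, then $P(|X-\mu|\ge\gamma\mu)\le 2e^{-\gamma^2\mu/3}$, $P(X\le\mu/2)\le e^{-\mu/8}$ and $P(X\ge2\mu)\le e^{-\mu/3}$. *Hoeffding* (JASA 1963, Thms 2 and 4): a sum $X$ of $h$ independent $[0,1]$-variables, or of $h$ draws without replacement from a $0/1$ population, satisfies $P(X-EX\le-t),\,P(X-EX\ge t)\le e^{-2t^2/h}$.

We write $B^d$ for the unit ball of $\mathbb R^d$ and $\omega_d$ for its volume.

## From an independent set to a periodic function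

We want to split the vertices into $A\cup B$ with $|A|>n/2$, delete all edges inside $A$, and keep the rest. Vertices of $B$ lose nothing. A vertex of $A$ must see more $B$-neighbours than $A$-neighbours. So $B$ must be a minority overall and a majority in the $r$-ball around each vertex of $A$.

Place a vertex at position $x$ into $B$ with some probability $b(x)$. If $b$ is constant, balls see the proportion $b$, so $b>\frac12$ is forced and $B$ is a majority. The freedom is that points with $b(x)=1$ impose no condition. How much can this give? After rescaling, the condition reads: the average of $b$ over the unit ball at $x$ is at least $\frac12+\epsilon_0$ whenever $b(x)<1$. We look for $b$ depending on two coordinates only.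

**Definition (ball average).** For bounded measurable $f:\mathbb R^2\to\mathbb R$ and $\xi>0$ let
$$A_\xi f(y)=\frac1{\omega_d}\int_{B^d}f\big(y+\xi(z_1,z_2)\big)\,dz .$$

For example, if $f(y)=\cos(\kappa\cdot y)$, then by the symmetry of the ball $A_\xi f=\lambda(\xi|\kappa|)f$ with $\lambda(t)=\omega_d^{-1}\int_{B^d}e^{itz_1}dz$. A periodic $f$ has a *mean*, its average over a fundamental parallelogram.

**Proposition 1.** For every $d\ge2$ there are a lattice $\Gamma\subset\mathbb R^2$, numbers $\xi>0$ and $\epsilon_0\in(0,1/2]$, and a $\Gamma$-periodic measurable $f:\mathbb R^2\to[0,1]$ with mean value $<1/2$, such that $A_\xi f(y)\ge1/2+\epsilon_0$ whenever $f(y)<1$.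

Does counting edges forbid this? Let $m$ be the mean of $f$. Since $A_\xi$ is self-adjoint on periodic functions, the mean of $(1-f)A_\xi f$ equals the mean of $f\,(1-A_\xi f)$, which is at most $m$. By hypothesis it is at least $(\frac12+\epsilon_0)(1-m)$. This gives only $m\ge(\frac12+\epsilon_0)/(\frac32+\epsilon_0)$, a number between $\frac13$ and $\frac12$. So double counting leaves a window below $\frac12$.

*Proof of Theorem A from Proposition 1.*

**Step 1: put the pattern into the cube.** Let the mean of $f$ be $\frac12-3\delta$ and let $b(x)=f(\xi(x_1,x_2))$ on $\mathbb R^d$. The average of $b$ over the unit ball at $x$ is $A_\xi f(\xi(x_1,x_2))$. For $x\in Q=[0,1]^d$ set $b_r(x)=1$ if $\mathrm{dist}(x,\partial Q)\le r$, and $b_r(x)=b(x/r)$ otherwise. Then $b_r\ge b(\cdot/r)$ on $Q$.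

If $b_r(x)<1$, then $B(x,r)\subset Q$, and $f<1$ at $\xi(x_1,x_2)/r$, so $\int_{B(x,r)}b_r\ge\int_{B(x,r)}b(\cdot/r)\ge(\frac12+\epsilon_0)\omega_dr^d$.

For the total mass, let $\Delta$ be the diameter of a fundamental parallelogram of $\xi^{-1}\Gamma$. The lattice translates of the parallelogram that meet $[0,1/r]^2$ cover it and lie in a square of side $1/r+2\Delta$, so $\int_{[0,1/r]^2}f(\xi y)\,dy\le(\frac12-3\delta)(1/r+2\Delta)^2$. The boundary layer has volume at most $2dr$. Hence
$$\int_Qb_r\le2dr+\big(\tfrac12-3\delta\big)(1+2\Delta r)^2\le\tfrac12-2\delta\qquad(r\le c,\ c\text{ small}).$$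

**Step 2: random labels give the degree condition.** Independently for each vertex $v$ at position $X_v$, put $v$ in $B$ with probability $b_r(X_v)$ and otherwise in $A$. The pairs (position, label) are i.i.d. Let $H$ be $G=G_d(n,r)$ with all edges inside $A$ deleted.

Let $\gamma=\epsilon_0/4$ and $\mu=(n-1)\omega_dr^d$. Almost surely every $v\in A$ has $b_r(X_v)<1$. Condition on $X_v=x$ with $b_r(x)<1$ and on the label of $v$. Then $d_G(v)\sim\mathrm{Bin}(n-1,\omega_dr^d)$, and the number of $B$-neighbours of $v$ stochastically dominates $\mathrm{Bin}(n-1,(\frac12+\epsilon_0)\omega_dr^d)$. By Chernoff, with probability at least $1-4e^{-\gamma^2\mu/6}\ge1-4n^{-3}$ (for $C$ large),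
$$d_G(v)\le(1+\gamma)\mu\quad\text{and}\quad|N_G(v)\cap B|\ge(1-\gamma)(\tfrac12+\epsilon_0)\mu .$$
Then $|N_G(v)\cap B|/d_G(v)\ge(\frac12+\epsilon_0)(1-2\gamma)=\frac12+\frac34\epsilon_0-\frac12\epsilon_0^2\ge\frac12+\frac12\epsilon_0$, since $\epsilon_0\le\frac12$. By a union bound over $v$, a.a.s. $H$ is a $(1/2+\epsilon_0/2)$-subgraph.

**Step 3: count.** The size $|B|$ is binomial with mean at most $(\frac12-2\delta)n$, so by Chebyshev a.a.s. $|B|\le(\frac12-\delta)n$. Hence a.a.s. over the positions some labelling has both properties, and $|A|\ge(\frac12+\delta)n$. A cycle of length $\ell$ has at most $\ell/2$ vertices in the independent set $A$, so at least $\ell/2$ in $B$, and $\ell\le2|B|\le(1-2\delta)n$. This is Theorem A with $\epsilon_d=\epsilon_0/2$ and $\delta_d=\delta$. $\square$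

## No periodic function works on the line

Before looking for patterns, try $d=1$ by hand. The unit ball is $[-1,1]$. By scaling take $\xi=1$, and suppose $f:\mathbb R\to[0,1]$ is periodic and measurable with $\frac12\int_{y-1}^{y+1}f\ge\frac12+\epsilon_0$ whenever $f(y)<1$.

**Remark (the line).** Then the mean of $f$ exceeds $\frac12$.

*Proof.* Let $g=2f-1\in[-1,1]$. The condition becomes $\int_{y-1}^{y+1}g\ge4\epsilon_0$ whenever $g(y)<1$. Let $G(t)=\int_0^tg$ and $V(t)=G(t)+G(t+1)$. Start at any $t$. If $g=1$ at all points left of $t$, the mean of $f$ is $1$. Otherwise let $t^*=\sup\{t'\le t:g(t')<1\}$. Since $g=1$ on $(t^*,t]$, we have $V(t)-V(t^*)=(t-t^*)+\int_{t^*+1}^{t+1}g\ge0$. By continuity of $y\mapsto\int_{y-1}^{y+1}g$, the condition holds at $t^*$ as well, so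
$$V(t^*)-V(t^*-1)=G(t^*+1)-G(t^*-1)\ge4\epsilon_0 .$$
Move to $t^*-1$ and repeat. We get $t_i\to-\infty$ with $V(t_i)\le V(t_0)-4\epsilon_0i\to-\infty$. If $m$ is the mean of $g$, then $V(t)=2mt+O(1)$, so $m\le0$ would bound $V(t_i)$ from below. Hence $m>0$. $\square$

The argument rests on the fact that the ball at $t^*$ is exactly $[t^*-1,t^*]\cup[t^*,t^*+1]$, so that one step of length $1$ in $V$ accounts for a whole ball. A discrete, two-sequence form of this walk will be the heart of Theorem B.

## Patterns much finer than the ball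

In the plane, the way past the double-counting window is to take the period of the pattern much smaller than the ball, that is, $\xi\to\infty$. Then all ball averages are nearly the mean, and the deviation, of order $\xi^{-s}$, has a definite limiting shape $U$. Only the *sign* of $U$ matters: if the mean is exactly $\frac12$ and $U>0$ wherever $f<1$, we win a tiny $\eta$ at all the places where it counts, and we may spend part of it on pushing the mean below $\frac12$.

Fix $d\ge2$ and put $s=(d+1)/2$ and $\phi=(d+1)\pi/4$. Slicing the ball at $z_1=x$ gives $\lambda(t)=\frac{\omega_{d-1}}{\omega_d}\int_{-1}^1e^{itx}(1-x^2)^{(d-1)/2}dx$, which is Poisson's integral for a Bessel function: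
$$\lambda(t)=\Gamma(\tfrac d2+1)(2/t)^{d/2}J_{d/2}(t)$$
(here $\Gamma(\cdot)$ is the Gamma function). By $J_\nu(t)=\sqrt{2/(\pi t)}\cos(t-\nu\pi/2-\pi/4)+O(t^{-3/2})$ (Watson, *Theory of Bessel Functions*, §7.21; DLMF 10.17.3) there is $a=a_d>0$ with
$$t^s\lambda(t)=a\cos(t-\phi)+O(1/t)\quad(t\to\infty),\qquad\sup_{t>0}|t^s\lambda(t)|<\infty, \tag{1}$$
the second part because $|\lambda|\le1$ for small $t$. For $d=3$ one integrates by hand: $\lambda(t)=\frac34\int_{-1}^1(1-x^2)\cos(tx)\,dx=3(\sin t-t\cos t)/t^3$, so $t^2\lambda(t)=-3\cos t+3\sin t/t$, with $a=3$ and $\phi=\pi$.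

For a lattice $\Gamma$ let $\Gamma^*=\{\kappa:\kappa\cdot\Gamma\subset2\pi\mathbb Z\}$. For bounded, measurable, $\Gamma$-periodic $g$ let $\hat g(\kappa)$ be the mean of $g(y)e^{-i\kappa\cdot y}$, $\kappa\in\Gamma^*$.

**Lemma 2.** Suppose $\xi_j\to\infty$ and $\cos(\xi_j|\kappa|-\phi)\to\mu(\kappa)$ for each $\kappa\in\Gamma^*\setminus0$. Then, uniformly in $y$,
$$a^{-1}\xi_j^{\,s}\big(A_{\xi_j}g(y)-\hat g(0)\big)\to U(y):=\sum_{\kappa\ne0}\mu(\kappa)|\kappa|^{-s}\hat g(\kappa)e^{i\kappa\cdot y}.$$
Consequently, if $U\ge u_*>0$ on a set $S$, there are $\xi,\eta>0$ with $A_\xi g\ge\hat g(0)+\eta$ on $S$.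

*Proof.* Since $2s\ge3>2$, the sum $\sum_{\kappa\ne0}|\kappa|^{-2s}$ converges, so Cauchy–Schwarz and Parseval give $\sum_{\kappa\ne0}|\kappa|^{-s}|\hat g(\kappa)|<\infty$. The function $A_\xi g$ is the convolution of the bounded function $g$ with an $L^1$ kernel (a rescaling of the density $\frac{\omega_{d-2}}{\omega_d}(1-|x|^2)^{(d-2)/2}$ of $(z_1,z_2)$ on the unit disc, $\omega_0=1$), so it is continuous. It is periodic, and by rotation invariance of $B^d$ its Fourier coefficients are $\lambda(\xi|\kappa|)\hat g(\kappa)$. These are absolutely summable by (1), so $A_\xi g$ equals its Fourier series everywhere, and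
$$\sup_y\big|a^{-1}\xi_j^s(A_{\xi_j}g-\hat g(0))-U\big|\le\sum_{\kappa\ne0}\big|a^{-1}(\xi_j|\kappa|)^s\lambda(\xi_j|\kappa|)-\mu(\kappa)\big|\,|\kappa|^{-s}|\hat g(\kappa)| .$$
By (1) the first factor is bounded and tends to $0$ for each $\kappa$, so the sum tends to $0$ by dominated convergence. For the consequence, pick $j$ with error below $u_*/2$ and set $\xi=\xi_j$, $\eta=a\xi_j^{-s}u_*/2$. $\square$

**Lemma 3.** There are $\xi_j\to\infty$ with $\xi_j|\kappa|\to0\pmod{2\pi}$ for all $\kappa\in\Gamma^*$. For this sequence $\mu\equiv\cos\phi$.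

*Proof.* Let $t_1,\dots,t_j$ be the first $j$ values of $|\kappa|$. Cover the torus $(\mathbb R/2\pi\mathbb Z)^j$ by finitely many boxes of side $1/j$. Infinitely many of the points $(it_1,\dots,it_j)$, $i\in\mathbb N$, lie in one box. Let $\xi_j\ge j$ be a difference of two such $i$. $\square$

## Slabs in dimension three stop at zero

Take $d=3$, so $s=2$, and the sequence of Lemma 3, so $\mu\equiv\cos\pi=-1$. Then $U=-\sum_{\kappa\ne0}|\kappa|^{-2}\hat g(\kappa)e^{i\kappa\cdot y}$: if $\hat g(0)=0$, this is the mean-zero solution of Poisson's equation $\Delta U=g$.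

The first thing to try is a function of one variable: $g=1$ on slabs of width $\ell$ and $g=-1$ on the slabs of width $\ell$ between them. Then $U''=g$, and $U$ is a chain of congruent parabolic arcs, negative where $g=1$, positive where $g=-1$, and *exactly zero at the interfaces*. We need $U\ge u_*>0$ on all of $\{g<1\}$, up to its boundary. Moving the slabs does not help:

**Remark (slabs).** Let $g:\mathbb R\to[-1,1]$ be periodic with mean zero, and $U$ periodic with mean zero and $U''=g$. Then there is no $u_*>0$ with $U\ge u_*$ on $\{g<1\}$.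

*Proof.* Suppose there is. The open set $\{U<u_*\}$ is nonempty because $U$ has mean zero, and it is not the whole line, since $g=1$ on it. On a component $(a,b)$, of length $2p$, $U=u_*+\frac12(x-a)(x-b)$, so $\int_a^b(U-u_*)=-\frac23p^3$ and $U'(b)=p$. As $g\ge-1$, $U\ge u_*+p(x-b)-\frac12(x-b)^2$ for $x\ge b$. So $U>u_*$ on $(b,b+2p)$, and $\int_b^{b+2p}(U-u_*)\ge\frac23p^3$. These right-hand intervals avoid all components, and they are disjoint from each other because between two right ends $b$ there lies a component. Elsewhere $U\ge u_*$. So $\int(U-u_*)\ge0$ over a period, which contradicts $\int U=0$ and $u_*>0$. $\square$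

So in dimension three, with $\mu\equiv-1$, one variable is just not enough: the average of $U$ can at best equal its value at the interface. What we need is a pattern for which the average of the potential lies *below* its value at the interface. Discs do this.

## Discs surrounded by neutralising annuli

Here is the pattern for $d\in\{2,3\}$. Identify $\mathbb R^2=\mathbb C$, let $\omega=e^{2\pi i/3}$ and $\Gamma=2\sqrt2\,\mathbb Z[\omega]$, with minimal distance $2\sqrt2$ and cell area $8\cdot\frac{\sqrt3}2=4\sqrt3$. Let
$$g_0=2\cdot\mathbf 1_{|y|\le1}-\mathbf 1_{|y|\le\sqrt2},\qquad\int g_0=2\pi-2\pi=0,\qquad g=\sum_{l\in\Gamma}g_0(\cdot-l).$$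
The discs of radius $\sqrt2$ around lattice points have disjoint interiors. Up to a null set (the tangency points, where we set $g=-1$), $g=1$ on $J=\bigcup_l\bar B(l,1)$, $g=-1$ on the annuli around these discs, and $g=0$ on $O=\{y:|y-l|>\sqrt2\ \forall l\}$. The set $O$ has density $1-2\pi/(4\sqrt3)>0$, and $\hat g(0)=0$. Let $S=\{y:|y-l|\ge1\ \forall l\}\supseteq J^c$, and use the sequence of Lemma 3.

**Claim.** For $d\in\{2,3\}$ there is $u_*>0$ with $U\ge u_*$ on $S$.

*Proof of Proposition 1 from the Claim.* Lemma 2 gives $\xi$ and $\eta$ with $A_\xi g\ge\eta$ on $S$; decreasing $\eta$, let $\eta\in(0,1)$. Put $f=\frac{1+g}2-\frac\eta4\mathbf 1_O$. Its values are $1$ on $J$, $0$ on the annuli and $\frac12-\frac\eta4$ on $O$. Its mean is $\frac12$ minus $\frac\eta4$ times the density of $O$, so it is $<\frac12$. Finally $\{f<1\}=J^c\subseteq S$, and there $A_\xi f\ge\frac12+\frac\eta2-\frac\eta4=\frac12+\frac\eta4$. So $\epsilon_0=\eta/4$ works. $\square$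

### The Claim in dimension three

Here $U$ solves $\Delta U=g$ with mean zero, and because each disc-with-annulus is neutral we can write the solution down. Let $\eta_0=\frac12\ln2-\frac14$ and let $\rho$ be the distance to the nearest lattice point. Define
$$h=\tfrac14(\rho^2-1)\ (\rho\le1),\qquad h=\ln\rho-\tfrac14(\rho^2-1)\ (1\le\rho\le\sqrt2),\qquad h=\eta_0\ (\rho\ge\sqrt2).$$

**Step 1: $U=h-\hat h(0)$.** At $\rho=1$ both formulas have value $0$ and radial derivative $\frac12$. At $\rho=\sqrt2$ both have value $\eta_0$ and derivative $0$. So $h-\eta_0$ is the periodisation of a compactly supported radial function that is $C^1$ and piecewise $C^2$. In the plane $\Delta\rho^2=4$ and $\Delta\ln\rho=0$, so its Laplacian is $1,-1,0$ on the three regions, that is, $g$. By Green's formula $-|\kappa|^2\hat h(\kappa)=\hat g(\kappa)$. Hence $U$ and $h-\hat h(0)$ are continuous with the same Fourier coefficients, so they are equal.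

**Step 2: $h\ge0$ on $S$.** On the annulus $h'=1/\rho-\rho/2\ge0$, as $\rho^2\le2$, and $h=0$ at $\rho=1$. Beyond it $h=\eta_0>0$.

**Step 3: the mean of $h$ is negative.** With $t=\rho^2$, the integral of $h$ over a cell is
$$-\frac\pi8+\pi\int_1^2\Big(\frac{\ln t}2-\frac{t-1}4\Big)dt+\eta_0(4\sqrt3-2\pi)=\pi\Big(\ln2-\frac34\Big)+\eta_0(4\sqrt3-2\pi)<-0.178+0.0966\cdot0.646<0,$$
because $\int_1^2(\cdots)\,dt=(\ln2-\frac12)-\frac18$. So $\hat h(0)<0$ and $U\ge-\hat h(0)>0$ on $S$. $\square$

This proves Theorem A for $d=3$ and so disproves the Conjecture. The next two sections treat the other dimensions.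

## A lattice sum over $\mathbb Z[\omega]$

Let $N(m)=m_1^2-m_1m_2+m_2^2$, the norm form of $\mathbb Z[\omega]$. This ring is a PID with $6$ units, and $\zeta_{\mathbb Q(\sqrt{-3})}=\zeta\cdot L(\cdot,\chi_{-3})$, where $\chi_{-3}(e)$ is $1,-1,0$ for $e\equiv1,2,0\pmod3$. Hence, classically, for $\sigma>1$,
$$Z(\sigma):=\sum_{m\ne0}N(m)^{-\sigma}=6\,\zeta(\sigma)\mathcal L(\sigma),\qquad\mathcal L(\sigma)=1-2^{-\sigma}+4^{-\sigma}-5^{-\sigma}+7^{-\sigma}-\cdots. \tag{2}$$
The series $\mathcal L$ is alternating with decreasing terms. Equivalently, the value $N$ is taken $6\sum_{e\mid N}\chi_{-3}(e)$ times: $6$ times for $N=1,3,4$, $12$ times for $N=7$, and never for $N=2,5,6,8$.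

## Discs in dimension two

Now $s=\frac32$, $\phi=\frac{3\pi}4$ and $\cos\phi=-1/\sqrt2$. Instead of inverting a Laplacian we invert an operator of order $\frac32$, which is not local, so the discs see one another. The kernel is $|y|^{-1/2}$. Let $u_0=|\cdot|^{-1/2}*g_0$, which is continuous and radial, and write $u_0(y)=2\pi\psi(|y|)$. We shall show that $U$ is a negative multiple of $P=\sum_{l\in\Gamma}u_0(\cdot-l)$ and that $P<0$ on $S$: a disc pushes $P$ up slightly on its own annulus, and the tails of all the others pull it down by a little more.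

**Step 1: series for the potential of a disc.** Let $c_n=((1/4)_n/n!)^2$, where $(1/4)_n$ is the rising factorial, so $(1-z)^{-1/4}=\sum\frac{(1/4)_n}{n!}z^n$. Then $c_0=1$, $c_1=\frac1{16}$, $c_2=\frac{25}{1024}$, $c_3=\frac{225}{16384}$, $c_4=(\frac{195}{2048})^2$, and $c_n$ is decreasing since $c_{n+1}/c_n=(\frac{n+1/4}{n+1})^2$. Parseval applied to $(1-ze^{i\theta})^{-1/4}$ gives
$$\frac1{2\pi}\int_0^{2\pi}|1-ze^{i\theta}|^{-1/2}d\theta=\sum_nc_nz^{2n}\qquad(0\le z<1).$$
Also
$$c_n-c_{n+1}=\frac{c_n}{n+1}\cdot\frac32\cdot\frac{n+5/8}{n+1}, \tag{3}$$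
so $\sum c_n/(n+1)$ converges by telescoping.

Let $D_t(\rho)=\int_{|y'|\le t}|y-y'|^{-1/2}dy'$ with $|y|=\rho$. The mean of $|y-y'|^{-1/2}$ over the circle $|y'|=\tau$ is $\rho^{-1/2}\sum c_n(\tau/\rho)^{2n}$ for $\tau<\rho$ and $\tau^{-1/2}\sum c_n(\rho/\tau)^{2n}$ for $\tau>\rho$. Multiplying by $2\pi\tau$ and integrating termwise over $\tau$ (monotone convergence),
$$\rho\ge t:\quad D_t(\rho)=\pi t^2\rho^{-1/2}\sum_n\frac{c_n}{n+1}(t/\rho)^{2n},$$
$$0<\rho\le t:\quad D_t(\rho)=2\pi(\sigma-\sigma')\rho^{3/2}+2\pi t^{3/2}\sum_n\frac{c_n}{3/2-2n}(\rho/t)^{2n},$$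
where $\sigma=\sum\frac{c_n}{2n+2}$ comes from $\tau<\rho$ and $\sigma'=\sum\frac{c_n}{3/2-2n}$ from the lower limit of $\int_\rho^t\tau^{1/2-2n}d\tau$.

**Step 2: $\sigma=\sigma'$.** The function $y\mapsto D_t(|y|)$ is $C^\infty$ near $0$: write $\mathbf 1_{|y|\le t}$ as a smooth bump equal to $1$ near $0$ plus a function vanishing near $0$; the first convolution is smooth, and the second is smooth near $0$ because the singularity of the kernel is not met. The power series in $\rho^2$ is smooth near $0$ too, whereas $|y|^{3/2}$ is not $C^2$, its second radial derivative being $\frac34\rho^{-1/2}$. So the coefficient $\sigma-\sigma'$ vanishes.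

**Step 3: formulas for $\psi$.** As $2\pi\psi=2D_1-D_{\sqrt2}$,
$$\rho\ge\sqrt2:\quad\psi(\rho)=-\sum_{n\ge1}\frac{c_n(2^n-1)}{n+1}\rho^{-2n-1/2}\le-\tfrac1{32}\rho^{-5/2},\qquad\psi(\rho)=O(\rho^{-5/2}), \tag{4}$$
$$1\le\rho\le\sqrt2:\quad\psi(\rho)=\sum_{n\ge0}\frac{c_n}{n+1}\rho^{-2n-1/2}-\tfrac232^{3/4}+2^{3/4}\sum_{n\ge1}\frac{c_n(\rho^2/2)^n}{2n-3/2}. \tag{5}$$
In (4) the upper bound keeps only $n=1$, and the order bound holds because $2^n\rho^{-2n-1/2}\le2\rho^{-5/2}$ for $n\ge1$, $\rho\ge\sqrt2$. Every term in (5) is convex in $\rho$, so $\psi$ is convex on $[1,\sqrt2]$. Also $\psi(\sqrt2)<0$ by (4). Hence $\psi\le\max(\psi(1),0)$ on $[1,\sqrt2]$.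

**Step 4: $\psi(1)<0.0385$.** By (3), and as $\frac{n+1}{n+5/8}\le\frac{32}{29}$ for $n\ge3$, $\sum_{n\ge3}\frac{c_n}{n+1}\le\frac23\cdot\frac{32}{29}c_3<0.010103$. So
$$\sum_{n\ge0}\frac{c_n}{n+1}<1+0.03125+0.008139+0.010103=1.049492 .$$
Next, bounding the terms $n\ge4$ by $c_n\le c_4$, $2n-\frac32\ge6.5$ and $\sum_{n\ge4}2^{-n}=\frac18$,
$$\sum_{n\ge1}\frac{c_n2^{-n}}{2n-3/2}\le0.0625+0.0024415+0.0003815+\frac{c_4}{6.5\cdot8}<0.065498,$$
and $2^{3/4}(\frac23-0.065498)>1.68179\cdot0.601168>1.01103$. Subtracting, (5) gives $\psi(1)<1.049492-1.01103<0.0385$.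

**Step 5: $U$ is a negative multiple of $P$.** By (4), $u_0\in L^1(\mathbb R^2)$ and $P$ converges locally uniformly, so $P$ is continuous. Write $\mathcal Fu(k)=\int u(y)e^{-ik\cdot y}dy$. The Fourier transform of the tempered distribution $|y|^{-1/2}$ on $\mathbb R^2$ is $c'|k|^{-3/2}$ with $c'>0$ (Stein, *Singular Integrals*, Ch. V §1, Lemma 1). Since $g_0$ has compact support, $\mathcal Fu_0(k)=c'|k|^{-3/2}\mathcal Fg_0(k)$ (Hörmander, *ALPDO I*, Thm 7.1.15), pointwise for $k\ne0$ because both sides are continuous there. As $g_0$ is even with integral $0$, $\mathcal Fg_0(k)=O(|k|^2)$, so $\mathcal Fu_0(0)=0$ by continuity. The Fourier coefficients of the periodisations $P$ and $g$ are $\mathcal Fu_0(\kappa)$ and $\mathcal Fg_0(\kappa)$ divided by the cell area. So $\hat P(0)=0$, $\hat P(\kappa)=c'|\kappa|^{-3/2}\hat g(\kappa)$ for $\kappa\ne0$, and comparing with $U=-\frac1{\sqrt2}\sum_{\kappa\neq 0}|\kappa|^{-3/2}\hat g(\kappa)e^{i\kappa\cdot y}$ gives $U=-P/(\sqrt2\,c')$. Since $S$ is closed and $P$ is continuous and periodic, it suffices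 to show $P<0$ at each point of $S$.

**Step 6: $P<0$ on $S$.** Let $y\in S$. If $|y-l|\ge\sqrt2$ for all $l$, every term is negative by (4). Otherwise, after a translation, $1\le|y|<\sqrt2$, and then $|y-l|\ge2\sqrt2-\sqrt2=\sqrt2$ for all $l\ne0$. We bound the tails from below by averaging over sixth roots of unity. With $\zeta=e^{i\pi/3}$, $\Gamma\setminus0$ splits into orbits $\{\zeta^jl\}_{j=0}^5$, and $\prod_j(y-\zeta^jl)=y^6-l^6$. By AM–GM, $|y|^6\le8$, $|l|^6\ge512$ and Bernoulli's inequality,
$$\tfrac16\sum_j|y-\zeta^jl|^{-5/2}\ge(|l|^6+|y|^6)^{-5/12}\ge|l|^{-5/2}\big(1-\tfrac5{12}\cdot\tfrac8{512}\big)=|l|^{-5/2}\big(1-\tfrac5{768}\big)>0.9934\,|l|^{-5/2}.$$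
Further $\sum_{l\ne0}|l|^{-5/2}=8^{-5/4}Z(5/4)$ with $8^{-5/4}>0.07432$. By convexity (trapezoid rule), $\zeta(5/4)\ge\int_1^\infty t^{-5/4}dt+\frac12=4.5$. Stopping the alternating series after a negative term,
$$\mathcal L(5/4)\ge1-0.420449+0.176776-0.133749+0.087826-0.074326>0.636 .$$
So $Z(5/4)>6\cdot4.5\cdot0.636>17.17$, and
$$\frac{P(y)}{2\pi}<0.0385-\tfrac1{32}\cdot0.9934\cdot0.07432\cdot17.17<0.0385-0.0396<0 .$$
This proves the Claim for $d=2$. $\square$

## A hexagon in dimension $d\ge4$

For larger $d$ the weights $|\kappa|^{-s}$ decay faster, so the shortest frequencies dominate $U$. The plan is to choose the phases of $\xi_j$, by Kronecker's theorem, so that the first shell has a good sign, the next three shells vanish, and the remainder is controlled by Parseval.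

**Step 1: the pattern.** Let $k_1=(1,0)$, $k_2=(-\frac12,\frac{\sqrt3}2)$, $u=k_1\cdot y$, $v=k_2\cdot y$, $w=-u-v$. Let $\Gamma^*=\{m_1k_1+m_2k_2:m\in\mathbb Z^2\}$, so $|\kappa|^2=N(m)$ and $y\in\Gamma$ means $(u,v)\in2\pi\mathbb Z^2$. Let $\theta_0=2.56$ and
$$\mathcal H=\{(u,v):|u|,|v|,|u+v|\le\theta_0\},\qquad A=|\mathcal H|=3\theta_0^2=19.6608<2\pi^2$$
(a square of side $2\theta_0$ without two right triangles of legs $\theta_0$). Let $g$ be the indicator of $\{y:(u,v)\in\mathcal H+2\pi\mathbb Z^2\}$; the translates are disjoint since $\theta_0<\pi$. The mean is $m_0=A/4\pi^2<\frac12$, and $\hat g(m)=F(m)/4\pi^2$ with $F(m)=\int_{\mathcal H}\cos(m_1u+m_2v)\,du\,dv$.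

**Step 2: the first Fourier coefficients and the remaining mass.** $\mathcal H$ is invariant under permutations of $(u,v,w)$ and under negation. The shells $N=1,3,4$ consist of $\{\pm u,\pm v,\pm w\}$, $\{\pm(u-v),\pm(v-w),\pm(u-w)\}$ and $\{\pm2u,\pm2v,\pm2w\}$, written as linear forms; each is one orbit. So $F$ takes constant values $F_1,F_3,F_4$ on them. The section of $\mathcal H$ at $u$ has length $2\theta_0-|u|$, so
$$F(j,0)=2\int_0^{\theta_0}(2\theta_0-u)\cos(ju)\,du=2\Big[\frac{\theta_0\sin(j\theta_0)}j+\frac{1-\cos j\theta_0}{j^2}\Big].$$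
With $p=u+v$, $q=u-v$ (Jacobian $\frac12$), $\mathcal H=\{|p|\le\theta_0,\ |p|+|q|\le2\theta_0\}$, so $F_3=F(1,-1)=\int_0^{\theta_0}2\sin(2\theta_0-p)\,dp=2(\cos\theta_0-\cos2\theta_0)$.

The Taylor series at $\pi-\theta_0=0.5815927$ give $\cos\theta_0=-0.835589$ and $\sin\theta_0=0.549355$, and then the double- and half-angle formulas give $\cos2\theta_0=0.396417$, $\sin2\theta_0=-0.918070$, $\cos(\theta_0/2)=0.286715$, each within $10^{-6}$. Hence $F_1=F(1,0)>6.48$, $|F_3|>2.46$ and $|F_4|=|F(2,0)|>2.04$. Parseval gives $\sum_mF(m)^2=4\pi^2A$, and $F(0)=A$. The values of $N$ below $9$ are $0,1,3,4,7$. Dropping the shell $N=7$, and using $A(4\pi^2-A)<(2\pi^2)^2$,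
$$\sum_{N(m)\ge9}F(m)^2\le A(4\pi^2-A)-6(F_1^2+F_3^2+F_4^2)<4\pi^4-313.22<76.5<8.75^2. \tag{6}$$

**Step 3: $\Phi=\cos u+\cos v+\cos w\le-0.262$ where $g=0$.** This is the sign of the first shell. Take representatives $u',v',w'\in[-\pi,\pi]$ modulo $2\pi$.

Suppose one of them has modulus at least $\theta_0$, say $u'$, by symmetry. Then $\cos v+\cos w=\cos v+\cos(v+u')=2\cos(u'/2)\cos(v+u'/2)\le2\cos(u'/2)$. Since $\cos t+2\cos(t/2)$ decreases on $[0,\pi]$, $\Phi\le\cos\theta_0+2\cos(\theta_0/2)<-0.262$.

Otherwise all three lie in $(-\theta_0,\theta_0)$, and their sum, a multiple of $2\pi$ of modulus below $3\theta_0<4\pi$, is in $\{0,\pm2\pi\}$. Sum $0$ puts $(u',v')$ in $\mathcal H$, so $g=1$. If the sum is $2\pi$ (negate if it is $-2\pi$), let $u'\ge2\pi/3$ be the largest. Then $v'-w'=2v'-(2\pi-u')<3\theta_0-2\pi<\pi$, and the same holds for $w'-v'$. So $\cos v'+\cos w'=2\cos\frac{2\pi-u'}2\cos\frac{v'-w'}2=-2\cos(u'/2)\cos\frac{v'-w'}2\le0$, and $\Phi\le\cos u'\le-\frac12$.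

**Step 4: the phases.** For $\alpha=\phi/2+\pi/4+\nu\pi/2$ with $\nu\in\mathbb Z$ we have $\cos(2\alpha-\phi)=0$ and $\alpha-\phi=(1-d+4\nu)\pi/8$. As $\nu$ varies, $1-d+4\nu$ runs through a residue class modulo $4$; choose the element closest to $8$ modulo $16$. Then $\cos(\alpha-\phi)=-\varkappa$, where

* $\varkappa=1$ if $d\equiv1\pmod4$ (element $8$),
* $\varkappa=\cos\frac\pi8>0.9238$ if $d$ is even (element $7$ or $9$),
* $\varkappa=1/\sqrt2$ if $d\equiv3\pmod4$ (element $6$ or $10$).

The numbers $1,\sqrt3,\sqrt7$ are linearly independent over $\mathbb Q$: if $a+b\sqrt3=-c\sqrt7$, squaring gives $ab=0$, and $\sqrt3,\sqrt7,\sqrt{7/3}$ are irrational. Kronecker's theorem (Hardy–Wright, Thm 444) says that for linearly independent reals and arbitrary targets there are arbitrarily large $\xi$ whose multiples of these reals come arbitrarily close to the targets modulo $2\pi$. So there are $\xi_j\to\infty$ with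
$$(\xi_j,\sqrt3\,\xi_j,\sqrt7\,\xi_j)\to(\alpha,\ \phi+\tfrac\pi2,\ \phi+\tfrac\pi2)\pmod{2\pi}.$$
Pass to a diagonal subsequence along which all $\mu(\kappa)$ exist. Then $\mu=-\varkappa$ on $N=1$; $\mu=0$ on $N=3$ and $N=7$; $\mu=\cos(2\alpha-\phi)=0$ on $N=4$, where $|\kappa|=2$; and $|\mu|\le1$ always.

**Step 5: $U>0$ where $g=0$.** The first shell contributes $-\varkappa F_1\cdot2\Phi$ to $4\pi^2U$. By Step 3, Cauchy–Schwarz and (6), where $g=0$,
$$4\pi^2U\ge2\varkappa\cdot6.48\cdot0.262-8.75\,\Sigma_s^{1/2},\qquad\Sigma_s=\sum_{N(m)\ge9}N(m)^{-s}.$$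
To bound $\Sigma_{5/2}$: by convexity (midpoint rule) $\zeta(5/2)\le1+2^{-5/2}+3^{-5/2}+4^{-5/2}+\frac23(4.5)^{-3/2}<1.34202$. Stopping the alternating series at $+13^{-5/2}$,
$$\mathcal L(5/2)\le1-0.1767767+0.03125-0.0178885+0.0077136-0.0055242+0.0031623-0.0024918+0.0016412<0.84109 .$$
So $Z(5/2)<6.77257$ by (2). The shells $N=1,3,4,7$ contribute $6+6\cdot3^{-5/2}+6\cdot4^{-5/2}+12\cdot7^{-5/2}>6.66496$, and subtracting gives $\Sigma_{5/2}<0.108$.

If $d\not\equiv3\pmod4$ and $d\ge4$, then $s\ge\frac52$ and $4\pi^2U>0.9238\cdot3.395-8.75\cdot0.329>3.13-2.88>0$. If $d\equiv3\pmod4$ and $d\ge7$, then $s\ge4$, $\Sigma_s\le9^{-3/2}\cdot0.108=0.004$ and $4\pi^2U>2.4-0.56>0$. In both cases the lower bound is a positive constant.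

**Step 6: from $g$ to $f$.** By Lemma 2 there are $\xi$ and $\eta\in(0,\frac12-m_0]$ with $A_\xi g\ge m_0+\eta$ on $\{g<1\}$. Choose $c_0$ with $c_0+(1-c_0)m_0=\frac12-\frac\eta4$. Then $c_0=(\frac12-\frac\eta4-m_0)/(1-m_0)\in[0,\frac12]$. Let $f=c_0+(1-c_0)g$. Its mean is $\frac12-\frac\eta4<\frac12$, and on $\{f<1\}=\{g<1\}$, $A_\xi f\ge\frac12-\frac\eta4+(1-c_0)\eta\ge\frac12-\frac\eta4+\frac\eta2=\frac12+\frac\eta4$. This proves Proposition 1 in the remaining dimensions, and with it Theorem A. $\blacksquare$

## Half-dense band graphs on $\{1,\dots,n\}$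

We turn to $d=1$; letters are used afresh. After sorting the points, $G_1(n,r)$ looks like the graph on $[n]=\{1,\dots,n\}$ in which $i,j$ are adjacent when $|i-j|\le k$, with $k\approx rn$. For integers $n,k$ and $i\in[n]$ put $I_i=[i-k,i+k]\cap[n]$ and
$$D(i)=D_{n,k}(i)=|I_i|=\min(i-1,k)+\min(n-i,k)+1 .$$
For instance, $D_{10,3}(1)=4$ and $D_{10,3}(5)=7$.

**Definition ($(n,k,\epsilon)$-graph).** A graph $H$ on $[n]$ is an $(n,k,\epsilon)$-graph if every edge $ij$ has $|i-j|\le k$ and $d_H(i)\ge(\frac12+\epsilon)D(i)$ for all $i$.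

A useful example with $\epsilon=\frac18$: join $i,j$ when $k/8<|i-j|\le k$, with $5\le k\le(n-1)/2$. Then $d(i)\ge D(i)-1-\frac k4\ge\frac58D(i)$, because $D(i)\ge k+1$ and $\frac38(k+1)\ge1+\frac k4$. In this graph no vertex has a neighbour within distance $\epsilon k$.

**Proposition 4.** For $\epsilon\in(0,\frac12]$ there is $C_0$ such that every $(n,k,\epsilon)$-graph with $k\ge C_0\log n$ and $n\ge C_0k\ge C_0$ is Hamiltonian.

The plan is absorption: set aside flexible short paths that can swallow any small leftover set, cover almost everything else by long paths made of perfect matchings, join all these through a small random reservoir, and absorb what is left.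

## Perfect matchings by a descending walk

**Lemma 5.** Let $\epsilon\in(0,1]$, $\kappa\in\mathbb N$, $\theta=\epsilon\kappa\ge2$ and $N\ge8\kappa/\epsilon$. Let $K$ be bipartite on $X=\{x_1,\dots,x_N\}$, $Y=\{y_1,\dots,y_N\}$, with $x_iy_j\in E$ only if $|i-j|\le\kappa$. Suppose every vertex of index $i$ has degree at least $(w(i)+\theta)/2$, where $w(i)=|[i-\kappa,i+\kappa]\cap[N]|$. Then $K$ has a perfect matching.

The first attempt is Hall's condition by counting edges. If all indices in question are far from the ends, each $x\in S$ sends at least $(2\kappa+1+\theta)/2$ edges to $N(S)$, and each $y\in N(S)$ receives at most $2\kappa+1$. This yields only $|N(S)|\ge\frac12(1+\frac{\theta}{2\kappa+1})|S|$. It is the same factor-two loss as in the double counting for patterns, and the one-dimensional walk repairs it.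

*Proof.* Call $S\subseteq X$ with $|N(S)|<|S|$ a *violator*, and suppose one exists. For $i\in[N]$ let $\sigma_i=-1$ if $x_i\in S$ and $+1$ otherwise; let $\tau_i=+1$ if $y_i\in N(S)$ and $-1$ otherwise. Put $\sigma_i=\tau_i=0$ for $i\notin[N]$. Let $F_1(j)=\sum_{i\le j}\sigma_i$, $F_2(j)=\sum_{i\le j}\tau_i$ and
$$T=F_1(N)+F_2(N)=2|N(S)|-2|S|<0 .$$

**Step 1: windows have positive sums.** If $\sigma_i=-1$, all neighbours of $x_i$ have $\tau=+1$, so of the $w(i)$ values of $\tau$ in the window at least $(w(i)+\theta)/2$ are $+1$, and $F_2(i+\kappa)-F_2(i-\kappa-1)\ge\theta$. If $\tau_i=-1$, then $y_i\notin N(S)$, so all neighbours of $y_i$ lie outside $S$, and $F_1(i+\kappa)-F_1(i-\kappa-1)\ge\theta$ in the same way.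

**Step 2: the walk.** We walk leftwards so that a potential never increases. States are $(1,j)$ and $(2,j)$, with values $V(1,j)=F_1(j)+F_2(j+\kappa)$ and $V(2,j)=F_2(j)+F_1(j+\kappa)$. From $(1,j)$ with $j\in[N]$:

* if $\sigma_j=1$, *slide* to $(1,j-1)$; the value drops by $1+\tau_{j+\kappa}\ge0$;
* if $\sigma_j=-1$, *jump* to $(2,j-\kappa-1)$, of value $F_2(j-\kappa-1)+F_1(j-1)$; the value drops by $\sigma_j+F_2(j+\kappa)-F_2(j-\kappa-1)\ge\theta-1\ge\theta/2$.

From $(2,j)$: if $\tau_j=1$, slide to $(2,j-1)$, with drop $1+\sigma_{j+\kappa}\ge0$; if $\tau_j=-1$, jump to $(1,j-\kappa-1)$, with drop $\tau_j+F_1(j+\kappa)-F_1(j-\kappa-1)\ge\theta/2$. Stop when $j\le0$. There the first summand of $V$ is $0$ and the second is a sum over at most $\kappa$ indices of $[N]$, so $V\ge-\kappa$. Hence a walk with $J$ jumps, starting at a state with $j\le N$, has starting value at least $-\kappa+J\theta/2$.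

**Step 3: neither $\sigma$ nor $\tau$ equals $+1$ on $2\kappa$ consecutive indices of $[N]$.** Here many jumps are forced. Start at $(1,N)$, whose value is $F_1(N)+F_2(N+\kappa)=T$. There are at most $J+1$ runs of slides, each with fewer than $2\kappa$ slides, and each jump moves by $\kappa+1$, so $N\le(J+1)(2\kappa-1)+J(\kappa+1)\le3\kappa J+2\kappa$. Thus $J\ge(8/\epsilon-2)/3\ge2/\epsilon$, and $T\ge-\kappa+\frac2\epsilon\cdot\frac{\epsilon\kappa}2=0$, a contradiction.

**Step 4: $\sigma=+1$ on $[p+1,p+2\kappa]\subseteq[N]$.** Here we shrink $S$. The parts $S_L$ (indices $\le p$) and $S_R$ (indices $>p+2\kappa$) of $S$ have neighbourhoods in indices $\le p+\kappa$ and $\ge p+\kappa+1$ respectively. These are disjoint, so one part is a violator. By the reflection $i\mapsto N+1-i$ assume it is $S_L$, and replace $S$ by $S_L$, with new $\sigma,\tau,T<0$. With $p'=p+\kappa$ we have $\sigma=+1$ and $\tau=-1$ on $[p'+1,N]$, and $p'+\kappa\le N$. So $T=F_1(p')+F_2(p')$ and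
$$V(1,p')=F_1(p')+F_2(p'+\kappa)=F_1(p')+F_2(p')-\kappa=T-\kappa .$$
The walk from $(1,p')$ gives $T-\kappa\ge-\kappa$, so $T\ge0$, a contradiction.

**Step 5: $\tau=+1$ on $2\kappa$ consecutive indices.** This reduces to Step 4 with sides exchanged. The set $S^*=Y\setminus N(S)$ has $N(S^*)\subseteq X\setminus S$, so $|N(S^*)|\le N-|S|<N-|N(S)|=|S^*|$. It is a violator on the other side and misses $2\kappa$ consecutive indices, so Step 4 applies with $X$ and $Y$ swapped.

So there is no violator, and Hall's theorem gives a perfect matching. $\square$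

## Links and absorbers

Fix $\epsilon\in(0,\frac12]$ and an $(n,k,\epsilon)$-graph $H$ as in Proposition 4. Let
$$s=\lceil24/\epsilon\rceil,\quad q=2s+(s-1)(2s-1),\quad\eta=(\epsilon/120)^q,\quad\beta=\epsilon/40,\quad p=\frac\beta{36(q+2s)},$$
$$\rho=\min(\eta p/28,\ \epsilon/240),\qquad\ell=\lceil80/(\rho\epsilon)\rceil .$$
All of these depend only on $\epsilon$. We take $C_0$ so large that every statement below that needs $k$ large, and every union bound, holds; note $k\ge C_0\log n\ge C_0\log C_0$. Also $D(i)\ge k+1$, since $n\ge2k+1$.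

**Fact (F1), codegrees.** If $|i-j|\le\epsilon k$, then $|N(i)\cap N(j)|\ge\epsilon k$.

*Proof.* Each of $I_i\setminus I_j$, $I_j\setminus I_i$ has at most $|i-j|$ elements, so $|I_i\cup I_j|\le\frac12(D(i)+D(j))+\epsilon k$. The codegree is at least $(\frac12+\epsilon)(D(i)+D(j))-|I_i\cup I_j|\ge\epsilon(D(i)+D(j))-\epsilon k\ge\epsilon k$. $\square$

The obvious absorber for $v$ is an edge $a_1a_2$ with both ends adjacent to $v$, since the path $a_1a_2$ can become $a_1va_2$. To find one with (F1) we would need a neighbour $a_1$ of $v$ within distance $\epsilon k$, and in the example of the previous section there is none. So (F1) gives us no triangles. What it does give is paths of even length between any two vertices that are not too far apart, and the absorber is built from those.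

**Definition (link).** For $x\ne y$ with $|x-y|\le12k$, an $(x,y)$-link is a path $x=y_0,z_1,y_1,\dots,y_{s-1},z_s,y_s=y$ in $H$ with $|y_j-(x+j(y-x)/s)|\le\epsilon k/4$ for all $j$.

If $s$ were $1$, a link would just be a common neighbour of $x$ and $y$. A link has $2s-1$ interior vertices.

**Definition (sparse).** $Z\subseteq[n]$ is sparse if $|Z\cap I|\le\beta k$ for every interval $I$ of at most $20k$ integers.

For instance the multiples of $\lceil1600/\epsilon\rceil$ form a sparse set when $k\ge80/\epsilon$: such an $I$ contains at most $\epsilon k/80+1\le\beta k$ of them.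

**Fact (F2), counting links.** A link can be chosen vertex by vertex, first $y_1,\dots,y_{s-1}$ and then $z_1,\dots,z_s$, with at least $\epsilon k/10$ options for each, even if we must avoid a sparse set and at most $q+1\le\epsilon k/20$ further vertices. All interior vertices lie within $2k$ of the segment between $x$ and $y$.

*Proof.* Each $y_j$ has at least $\lfloor\epsilon k/4\rfloor\ge\epsilon k/5$ candidates in $[n]$. Consecutive $y_j$ are within $12k/s+\epsilon k/2\le\epsilon k$, so each $z_j$ has at least $\epsilon k$ candidates by (F1). Candidates for one vertex lie in an interval of at most $20k$ integers, so we lose at most $\epsilon k/40+\epsilon k/20$ of them, and at least $\epsilon k/8$ remain. The $y_j$ lie within $\epsilon k/4$ of the segment, and each $z_j$ is adjacent to $y_j$, hence within $k$ of it. $\square$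

**Definition (absorber).** An ordered $q$-tuple of distinct vertices $(a_1,\dots,a_q)$ not containing $v$ is a $v$-absorber if $a_1\cdots a_q$ is a path in $H$ and $H[\{a_1,\dots,a_q,v\}]$ has a Hamilton path from $a_1$ to $a_q$.

Here is how the construction looks if we pretend $s=2$. Take a $5$-cycle $vx_1x_2x_3x_4$ and a path $P$ joining $x_2$ to $x_4$. Without $v$ use $x_1x_2Px_4x_3$. With $v$ use $x_1vx_4Px_2x_3$, where $P$ is traversed backwards. Both run from $x_1$ to $x_3$.

**Fact (F3), counting absorbers.** For each $v$ and each sparse $Z$ there are at least $(\epsilon k/10)^q$ $v$-absorbers inside $[v-5k,v+5k]\setminus Z$.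

*Proof.* Choose $x_1\in N(v)$. Choose an $(x_1,v)$-link $x_1x_2\cdots x_{2s}v$; all $x_i$ are within $3k$ of $v$. For $i=2,\dots,s$ choose an $(x_i,x_{2s+2-i})$-link $P_i$; its ends are at most $6k$ apart, and its interior lies within $5k$ of $v$. All new vertices are to be distinct, different from $v$ and outside $Z$. These are $2s+(s-1)(2s-1)=q$ choices, each with at least $\epsilon k/10$ options: for $x_1$ because $d(v)\ge k/2$, for the rest by (F2).

Read indices mod $2s$. Let $M_0=\{x_ix_{i+1}:i\text{ odd}\}$ and $M_1=\{x_ix_{i+1}:i\text{ even}\}$, where $x_{2s}x_1$ stands for the path $x_{2s}vx_1$. Define levels $\{x_1\}$, then $\{x_i,x_{2s+2-i}\}$ for $2\le i\le s$, and $\{x_{s+1}\}$. Between levels $i$ and $i+1$ run the two edges $x_ix_{i+1}$ and $x_{2s+1-i}x_{2s+2-i}$, whose lower indices have opposite parity. So each $M_b$ contains exactly one of them. As $M_b$ is a matching, its two edges at level $i$, $2\le i\le s$, use different vertices of that level, and $P_i$ joins these. So $M_b\cup\bigcup_iP_i$ is a path from $x_1$ to $x_{s+1}$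 through all chosen vertices, avoiding $v$ for $b=0$ and using $v$ for $b=1$. List the vertices along the $b=0$ path: this is a $v$-absorber. The listing is a fixed reordering of the choices, so distinct choice sequences give distinct absorbers. $\square$

## Hamilton cycles in half-dense band graphs

*Proof of Proposition 4.*

**Step 1: absorbing paths.** This step builds, for each stretch of $[n]$, one path rich in absorbers for all vertices of the stretch. Partition $[n]$ into intervals (*blocks*) $B_j$ with $k\le|B_j|\le2k$. Let $W_j$ and $W_j'$ be $B_j$ extended by $5k$ and $7k$ on each side, intersected with $[n]$; so $|W_j|\le12k$. Let $a=\lfloor pk\rfloor\ge pk/2$.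

Throughout, each block will use at most $a(q+2s)$ vertices, all in $W_j'$. An interval of at most $20k$ integers meets at most $36$ of the sets $W_j'$, because extended by $7k$ on both sides it has at most $34k$ integers and blocks have at least $k$. So it contains at most $36\,pk(q+2s)=\beta k$ used vertices, and the set of used vertices is always sparse.

For each block in turn, repeat $a$ times: pick a uniform element of $W_j^q$, and *accept* it, marking its vertices used, if it is a path of distinct unused vertices. For $v\in B_j$, given the past, each round yields an accepted $v$-absorber with probability at least $(\epsilon k/10)^q/(12k)^q=\eta$, by (F3) with $Z$ the set of used vertices. So the number of these dominates $\mathrm{Bin}(a,\eta)$, and it is below $\eta a/2$ with probability at most $e^{-\eta a/8}<1/n$. Hence we can fix an outcome in which, for all $j$, every $v\in B_j$ has at least $\eta a/2\ge1$ accepted $v$-absorbers of block $j$.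

Then, block by block, join the accepted tuples of block $j$ into one path $Q_j$ by links through unused vertices, using (F2). The ends to be linked lie in $W_j$, hence are at most $12k$ apart, and the link interiors lie in $W_j'$. Tuples use at most $aq$ vertices and links at most $a(2s-1)$, as promised. Let $Z=\bigcup_jV(Q_j)$, which is sparse.

**Step 2: the reservoir.** This step sets aside a small set $R$ through which any two nearby vertices can be joined. Put each vertex outside $Z$ into $R$ independently with probability $\rho$. By Chernoff and a union bound over $O(n^2)$ events, fix $R$ with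

* (i) $|N(x)\cap N(y)\cap R|\ge\rho\epsilon k/4$ whenever $|x-y|\le\epsilon k$, $x\ne y$; by (F1) the mean is at least $\rho(\epsilon-\beta)k\ge\rho\epsilon k/2$;
* (ii) $|R\cap I|\le6\rho k$ for every interval $I$ of at most $3k$ integers; compare with $\mathrm{Bin}(3k,\rho)$.

Since $\beta=\epsilon/40$ and $6\rho\le\epsilon/40$, we get $|(Z\cup R)\cap I|\le\epsilon k/20$ for such $I$.

**Step 3: long paths.** This step covers almost all other vertices by disjoint paths with well-spread endpoints. Remove a set $Y_0$ of fewer than $\ell$ vertices from $[n]\setminus(Z\cup R)$ to get $V''$ with $|V''|=\ell N$. Each block loses at most $\epsilon k/20\le|B_j|/40$ vertices to $Z\cup R$, so $|V''|\ge n/2$. Split $V''$, in increasing order, into consecutive *groups* of $\ell$ vertices indexed $1,\dots,N$. Let $\kappa=\lceil k/\ell\rceil\le2k/\ell$. Then $N\ge n/(2\ell)\ge C_0k/(2\ell)\ge8\kappa/\epsilon$ if $C_0\ge32/\epsilon$.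

Adjacent vertices have rank difference at most $k$ in $V''$, so their group indices differ by at most $\lfloor(k+\ell-1)/\ell\rfloor=\kappa$. If $x$ is in group $j$, then $(j-1)\ell\le x-1$, $(N-j)\ell\le n-x$ and $\kappa\ell\le k+\ell$. So, with $w$ as in Lemma 5,
$$\ell w(j)=\min\big((j-1)\ell,\kappa\ell\big)+\min\big((N-j)\ell,\kappa\ell\big)+\ell\le D(x)+3\ell,\qquad w(j)\ge\kappa .$$

Independently for each group, assign its vertices to parts $V_1,\dots,V_\ell$ by a uniform bijection. For $x\in V''$ in group $j$ and $i\in[\ell]$, $|N(x)\cap V_i|$ is a sum of at most $2\kappa+1\le3\kappa$ independent indicators, one per group, with mean $|N(x)\cap V''|/\ell$. By Hoeffding it falls more than $\epsilon\kappa/10$ below its mean with probability at most $e^{-\epsilon^2\kappa/150}<1/(n\ell)$. So fix an assignment in which, always, with $w=w(j)$,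
$$|N(x)\cap V_i|\ge\frac{(\frac12+\epsilon)\ell(w-3)-\epsilon k/20-\ell}\ell-\frac{\epsilon\kappa}{10}\ge\frac w2+\epsilon\kappa-4-\frac{3\epsilon\kappa}{20}\ge\frac{w+\epsilon\kappa}2 .$$
Here we used $d_H(x)\ge(\frac12+\epsilon)D(x)$, the bound on $Z\cup R$ in $I_x$, $|Y_0|<\ell$, $3(\frac12+\epsilon)\le3$, $k/\ell\le\kappa$ and $w\ge\kappa$; the last inequality holds for $k$ large, as then $\frac7{20}\epsilon\kappa\ge4$.

Each part has exactly one vertex per group. Lemma 5, applied to $V_i$ and $V_{i+1}$ with vertices indexed by group, gives perfect matchings between $V_i$ and $V_{i+1}$ for $i<\ell$. Their union consists of $N$ disjoint paths on $\ell$ vertices covering $V''$, with endpoint set $V_1\cup V_\ell$: two endpoints per group.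

**Step 4: one cycle.** This step joins everything built so far. The *items* are the paths of Step 3 and the $Q_j$. Each has two distinct endpoints. List all endpoints as $e_1<\dots<e_{2P}$.

First, $e_{i+3}-e_i\le\epsilon k$. Otherwise the $\lfloor\epsilon k\rfloor$ integers after $e_i$, all in $[n]$, contain at most $2$ endpoints. But they contain at least $\epsilon k-1-\epsilon k/20-\ell\ge\epsilon k/2$ rank-consecutive vertices of $V''$, hence at least $\epsilon k/(2\ell)-2\ge2$ whole groups, hence at least $4$ endpoints, a contradiction.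

Next we pair up the endpoints. Consider the 2-regular multigraph on the endpoints with one edge per item and one edge per *pair*, where initially the pairs are $\{e_{2i-1},e_{2i}\}$. Let the *carry* be $\{e_1,e_2\}$. For $i=1,\dots,P-1$ the carry has the form $\{e_b,e_{2i}\}$ with $b\in\{2i-2,2i-1\}$, and we proceed as follows.

* If $\{e_{2i+1},e_{2i+2}\}$ lies in the carry's cycle, it becomes the carry.
* Otherwise replace the two pairs by $\{e_b,e_{2i+1}\}$ and $\{e_{2i},e_{2i+2}\}$, the latter being the new carry. Deleting one edge from each of two cycles and reconnecting the two resulting paths in this way merges the cycles into one.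

Inductively, all pairs on $e_1,\dots,e_{2i+2}$ lie on the carry's cycle. At the end there is one cycle, and paired endpoints have index difference at most $3$, so distance at most $\epsilon k$.

Finally, greedily give each pair $\{e,e'\}$ its own common neighbour in $R$. A previously used vertex of $R$ adjacent to $e$ serves an endpoint in $[e-2k,e+2k]$. This interval meets at most $(4k+1)/\ell+2$ groups and contains endpoints of at most $36$ of the $Q_j$, so there are at most $2((4k+1)/\ell+2)+72\le10k/\ell+76$ such endpoints. Since $10k/\ell\le\rho\epsilon k/8$, this is less than $\rho\epsilon k/4$ for $k$ large, and by (i) the greedy choice never fails. As $R$ is disjoint from all items, we obtain a cycle of $H$ that contains all items and misses only a set $\Lambda\subseteq R\cup Y_0$.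

**Step 5: absorption.** This step inserts $\Lambda$. By (ii), $|\Lambda\cap B_j|\le6\rho k+\ell\le7\rho k\le\eta pk/4\le\eta a/2$. Each $v\in\Lambda\cap B_j$ has at least $\eta a/2$ accepted $v$-absorbers of block $j$, so the vertices of $\Lambda\cap B_j$ can greedily be assigned distinct ones. The accepted tuples are disjoint subpaths of the cycle. Replacing each assigned tuple by its Hamilton path through $v$ with the same ends gives a Hamilton cycle of $H$. $\blacksquare$

## From random points on $[0,1]$ to every cycle length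

*Proof of Theorem B.* Let $c_3',C_3'$ be the constants of the Known Theorem for $(1,\epsilon)$, and let $C_0=C_0(\epsilon/4)$ from Proposition 4. We take $c_3\le c_3'$ small and $C_3\ge C_3'$ large. Lengths $L\in[c_3^{-1},2n/3]$ are covered by the Known Theorem. It remains to treat $L\in[2n/3,n]$.

**Step 1: discretisation.** This step shows that, after sorting, every $(\frac12+\epsilon)$-subgraph is an $(n,k,\epsilon/2)$-graph. Let $\gamma=\epsilon/34$. Split $[0,1]$ into $M=\lceil1/(\gamma r)\rceil\le n$ cells of length $1/M\in[\gamma r/2,\gamma r]$. The mean number of points in a cell is at least $\frac12\gamma C_3\log n$, so by Chernoff, for $C_3\ge12/\gamma^3$, a given cell fails to contain $(1\pm\gamma)n/M$ points with probability at most $2n^{-2}$. Thus a.a.s. all cells do, and all points are distinct. Fix this event.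

Every interval $I\subseteq[0,1]$ with $|I|\le2r$ then contains between $n|I|-4\gamma rn$ and $n|I|+6\gamma rn$ points. Indeed, the cells meeting $I$ have total length at most $|I|+2\gamma r$, and $(1+\gamma)n(|I|+2\gamma r)\le n|I|+6\gamma rn$. The cells inside $I$ have total length at least $|I|-2\gamma r$, and $(1-\gamma)n(|I|-2\gamma r)\ge n|I|-4\gamma rn$ if $|I|\ge2\gamma r$; if $|I|<2\gamma r$, the lower bound is negative.

Label vertices by rank and let $k=\lceil(1+6\gamma)rn\rceil$. Adjacent vertices have at most $rn+6\gamma rn$ as rank difference, so edges join ranks differing by at most $k$. For the vertex of rank $i$ at $x$, put $\Theta=n(\min(x,r)+\min(1-x,r))$. Counting points in $[x-r,x+r]\cap[0,1]$ gives $d_G(i)\ge\Theta-4\gamma rn-1$. Also $\min(i-1,k)\le n\min(x,r)+6\gamma rn+1$ (count points left of $x$ if $x\le r$, use $k$ otherwise), and similarly on the right, so $D(i)\le\Theta+12\gamma rn+3$. So $d_G(i)\ge D(i)-16\gamma rn-4\ge D(i)-17\gamma rn\ge(1-17\gamma)D(i)$, using $D(i)\ge k+1\ge rn$. As $17\gamma=\epsilon/2$, every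 $(\frac12+\epsilon)$-subgraph $H$ has
$$d_H(i)\ge(\tfrac12+\epsilon)(1-\tfrac\epsilon2)D(i)\ge(\tfrac12+\tfrac\epsilon2)D(i),$$
since $\frac\epsilon4\ge\frac{\epsilon^2}2$. So $H$ is an $(n,k,\epsilon/2)$-graph. As $k\ge rn\ge C_3\log n$ and $k\le2rn\le2c_3n$ for large $n$, suitable $c_3,C_3$ make $k/\log n$ and $n/k$ exceed any prescribed constant.

**Step 2: a set of $L$ vertices that looks like the whole.** To get a cycle of length exactly $L$ through $v$, we pass to a random $L$-set containing $v$. Fix $H$, $v$ and $L\in[2n/3,n]$. Let $\lambda=L/n$ and $\gamma'=\epsilon/54$. Let $U=\{v\}\cup U'$ with $U'$ a uniform $(L-1)$-subset of $[n]\setminus\{v\}$.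

For $|A'|\le3k$, the variable $|U'\cap A'|$ is hypergeometric. By symmetry it is a sum of $|A'\setminus\{v\}|$ draws without replacement from a $0/1$ population, with mean $|A'\setminus\{v\}|\frac{L-1}{n-1}$. This is within $2$ of $\lambda|A'|$, because $0\le\frac Ln-\frac{L-1}{n-1}=\frac{n-L}{n(n-1)}\le\frac1n$. By Hoeffding with $t=\gamma'k$, $h\le3k$, and a union bound over at most $n+n^2$ sets, there is $U$ with
$$\big||U\cap A'|-\lambda|A'|\big|\le\gamma'k+3\le2\gamma'k$$
for all neighbourhoods $A'=N_H(i)$ and all intervals $A'$ of at most $k+1$ integers.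

**Step 3: $H[U]$ is again a half-dense band graph.** Relabel $U$ by rank and let $k'=\lceil(\lambda+3\gamma')k\rceil\in[2k/3,2k]$. Edges of $H[U]$ have rank difference at most $\lambda k+2\gamma'k\le k'$. For $u\in U$ of rank $\varrho$ we have $\min(\varrho-1,k')\le\lambda\min(u-1,k)+3\gamma'k+1$: if $u-1\le k$, use $\varrho-1=|U\cap[1,u-1]|\le\lambda(u-1)+2\gamma'k$, and otherwise use the definition of $k'$. The same holds on the right. So $D':=D_{L,k'}(\varrho)\le\lambda D(u)+7\gamma'k$. Also $D'\ge k'\ge2k/3$. Thus
$$d_{H[U]}(u)\ge\lambda\big(\tfrac12+\tfrac\epsilon2\big)D(u)-2\gamma'k\ge\big(\tfrac12+\tfrac\epsilon2\big)D'-9\gamma'k\ge\big(\tfrac12+\tfrac\epsilon4\big)D',$$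
the last step because $9\gamma'k=\frac{\epsilon k}6\le\frac\epsilon4D'$. So $H[U]$ is an $(L,k',\epsilon/4)$-graph. Since $k'\ge2k/3$, $k'\le2k$ and $L\ge2n/3$, a suitable choice of $c_3,C_3$ gives $k'\ge C_0\log L$ and $L\ge C_0k'$. By Proposition 4 it has a Hamilton cycle, which is a cycle of length $L$ in $H$ through $v$.

Everything after the choice of the event in Step 1 is deterministic in the positions, so on that one event the conclusion holds for all $H$, $v$ and $L\in[2n/3,n]$ simultaneously. $\blacksquare$
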